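# Orbit counting and eventually fixed points in hyperbolic groups

Conventions. Endomorphisms are written on the right: $x\varphi$ is the image of $x$. Permutations act on the left and are composed from right to left. $\mathbb N=\{0,1,2,\dots\}$ and $[m]=\{1,\dots,m\}$. The letters r.e. stand for recursively enumerable, and a set is co‑r.e. if its complement is r.e.

## 1. Retract, then conjugate

Let $G$ be a group, $S\le G$ a subgroup, and $\pi:G\to S$ a retraction, that is, a homomorphism which is the identity on $S$. Fix $c\in S$ and put
$$x\varphi=c^{-1}(x\pi)\,c\qquad(x\in G).\tag{1}$$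
This is an endomorphism of $G$ with image in $S$. Since $\pi$ is the identity on $S$, we get $(x\varphi)\pi=x\varphi$, and by induction
$$x\varphi^k=c^{-k}(x\pi)\,c^k\qquad(k\ge1).\tag{2}$$
A point falls into $S$ at the first step and is then conjugated by $c$ forever. The whole talk is about endomorphisms of this shape. Here is what they are for.

**Definition.** For $\varphi\in\mathrm{End}(G)$ let
$$\mathrm{Fix}(\varphi)=\{x:x\varphi=x\},\qquad \mathrm{Per}(\varphi)=\bigcup_{n\ge1}\mathrm{Fix}(\varphi^n),$$
$$\mathrm{EvFix}(\varphi)=\{x: x\varphi^k\in\mathrm{Fix}(\varphi)\text{ for some }k\ge0\},\qquad \mathrm{EvPer}(\varphi)=\{x:x\varphi^k\in\mathrm{Per}(\varphi)\text{ for some }k\ge0\}.$$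

So $x\in\mathrm{EvFix}(\varphi)$ iff its orbit contains a fixed point, and $x\in\mathrm{EvPer}(\varphi)$ iff its orbit is finite. Equivalently, $x\in \mathrm{EvPer}(\varphi)$ iff $x\varphi^{k+n}=x\varphi^k$ for some $k\ge0$, $n\ge1$, and $x\in\mathrm{EvFix}(\varphi)$ iff this holds for some $k\geq 0$ and $n=1$. If the equation holds for $(k,n)$, it holds for $(k+1,n)$ and for $(k,n')$ with $n'$ a multiple of $n$. Each instance defines a subgroup, any two such subgroups lie in a third, and so $\mathrm{EvFix}(\varphi)$ and $\mathrm{EvPer}(\varphi)$ are subgroups.

Recall that a finitely presented group is *hyperbolic* if it satisfies a linear isoperimetric inequality: there is a constant $C$ such that every word of length $n$ representing $1$ is, in the free group, a product of at most $Cn$ conjugates of relators and inverse relators. Free groups of finite rank are hyperbolic; $\mathbb Z^2$ is not, and no hyperbolic group contains $\mathbb Z^2$. A hyperbolic group has solvable word problem. We also use the following textbook fact.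

**(Cent)** In a torsion‑free hyperbolic group the centralizer of a nontrivial element is infinite cyclic.

**Lemma 1.** Let $G$ be torsion‑free hyperbolic, $\pi:G\to S$ a retraction, $1\ne c\in S$, and $\varphi$ as in (1). Let $Z_c=C_S(c)$. Then $Z_c$ is infinite cyclic, $\langle c\rangle$ has finite index in $Z_c$, and
$$\mathrm{EvFix}(\varphi)=\mathrm{EvPer}(\varphi)=\pi^{-1}(Z_c).$$

*Proof.* First we show that powers of $c$ have no larger centralizers than $c$. Let $n\ge1$. Then $c^n\ne1$, so $C_G(c^n)$ is infinite cyclic by (Cent). It is abelian and contains $c$, so all its elements commute with $c$; hence $C_G(c^n)=C_G(c)$, and $C_S(c^n)=Z_c$. As a subgroup of an infinite cyclic group containing $c\neq 1$, $Z_c$ is infinite cyclic and $[Z_c:\langle c\rangle]<\infty$.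

Now let $k,n\ge1$. By (2), $x\varphi^{k+n}=x\varphi^k$ iff $c^{-n}(x\pi)c^n=x\pi$ iff $x\pi\in C_S(c^n)=Z_c$. This does not depend on $k$ and $n$. A point satisfying the equation with $k=0$ satisfies it with $k=1$ as well. So both the condition for $\mathrm{EvPer}$ and the one for $\mathrm{EvFix}$ amount to $x\pi\in Z_c$. $\square$

The subgroup $\pi^{-1}(Z_c)$ contains all of $\ker\pi$, and its finite generation depends on how $c$ acts on this kernel.

**Example 2.** Let $G=F(s,t,y)$, $S=F(s,t)$, $y\pi=1$, $c=s$. Then $\varphi$ is $s\mapsto s$, $t\mapsto s^{-1}ts$, $y\mapsto1$. Here $Z_c=\langle s\rangle$. The kernel of $\pi$ is free with basis $\{gyg^{-1}:g\in S\}$ (Lemma 3 below with $\Lambda=1$), and $\mathrm{EvFix}(\varphi)=\ker\pi\rtimes\langle s\rangle$, where $s$ permutes the basis by left multiplication on $S$. The abelianization of this group is the direct sum of $\mathbb Z$ and a free abelian group with one basis element for each $\langle s\rangle$-orbit on $S$. There are infinitely many orbits, so $\mathrm{EvFix}(\varphi)$ is not finitely generated. If instead $G=F(s,y)$, $S=\langle s\rangle$, $c=s$, then $Z_c=S$ and $\mathrm{EvFix}(\varphi)=G$; now there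 is a single orbit.

So finite generation of $\mathrm{EvFix}$ is a question about the number of orbits of $c$ on a set. We shall arrange that $c$ is a permutation into which a computation has been built.

## 2. The decision problem, its smallest cases, and the two theorems

In plain words: we are handed a hyperbolic group $G$ and an endomorphism $\varphi$. Can we decide whether the group of eventually fixed (or eventually periodic) points is finitely generated, and can we find generators when it is? For finitely generated virtually free groups there is an algorithm that decides finite generation of $\mathrm{EvFix}(\varphi)$. The question for hyperbolic groups comes from André Carvalho, "Eventually fixed points of endomorphisms of virtually free groups", arXiv:2204.04543 (2022).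

Precisely, the input is a finite presentation $\langle A\mid R\rangle$ of a group $G$, promised to be hyperbolic, and for each $a\in A$ a word $w_a$ over $A^{\pm1}$, promised to be such that $a\mapsto w_a$ defines $\varphi\in\mathrm{End}(G)$. We ask:

1. Is there an algorithm that halts on every such input and decides whether $\mathrm{EvFix}(\varphi)$ is finitely generated? Is there an algorithm that, whenever $\mathrm{EvFix}(\varphi)$ is finitely generated, halts and outputs a finite set of words generating it?
2. The same two questions for $\mathrm{EvPer}(\varphi)$.

Both are asked for the class of torsion‑free hyperbolic groups (with this as an additional promise) and for all hyperbolic groups.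

Some cases can be done by hand. If $\varphi$ is injective, then $x\varphi^{k+n}=x\varphi^k$ gives $(x\varphi^n\cdot x^{-1})\varphi^k=1$, so $x\varphi^n=x$; thus $\mathrm{EvFix}(\varphi)=\mathrm{Fix}(\varphi)$ and $\mathrm{EvPer}(\varphi)=\mathrm{Per}(\varphi)$. For $G=\mathbb Z$ and $x\varphi=mx$, the condition for $\mathrm{EvFix}$ is $m^k(m-1)x=0$, so $\mathrm{EvFix}(\varphi)=\mathbb Z$ if $m\in\{0,1\}$ and $0$ otherwise, while for $m=-1$ we have $\mathrm{EvPer}(\varphi)=\mathbb Z$. Finally let $G=F(a,z)$ with $a\mapsto1$, $z\mapsto z^2$. If $\chi(g)$ denotes the exponent sum of $z$ in $g$, then $g\varphi^k=z^{2^k\chi(g)}$ for $k\ge1$. An orbit is finite only if $\chi(g)=0$, and then $g\varphi=1$. So $\mathrm{EvFix}(\varphi)=\mathrm{EvPer}(\varphi)=\ker\chi$. This is the normal closure of $a$, free on the elements $z^naz^{-n}$ $(n\in\mathbb Z)$, and not finitely generated. Theorem B develops this last example; Theorem A develops Section 1.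

**Theorem A.** There are a fixed finite $C'(1/6)$ presentation of a torsion‑free hyperbolic group $G$, a non‑recursive r.e. set $\mathcal A\subset\mathbb N$, and computable families $\varphi_a,\varphi'_a\in\mathrm{End}(G)$ $(a\in\mathbb N)$, such that:

1. $\mathrm{EvFix}(\varphi_a)=\mathrm{EvPer}(\varphi_a)$ and $\mathrm{EvFix}(\varphi'_a)=\mathrm{EvPer}(\varphi'_a)$ for all $a$.
2. $\mathrm{EvFix}(\varphi'_a)$ is finitely generated iff $a\notin\mathcal A$. So for this fixed $G$, finite generation of $\mathrm{EvFix}$ (resp. $\mathrm{EvPer}$) is undecidable; the set of $\varphi$ for which it holds is not even r.e.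
3. $\mathrm{EvFix}(\varphi_a)$ is finitely generated for every $a$, with a bound on the number of generators independent of $a$. But no algorithm, given $a$, outputs a finite set of words generating $\mathrm{EvFix}(\varphi_a)$. There is not even a computable $a\mapsto L(a)$ such that $\mathrm{EvFix}(\varphi_a)$ is generated by elements of length $\le L(a)$.

**Theorem B.** For torsion‑free hyperbolic inputs $(G,\varphi)$, the set of inputs with $\mathrm{EvFix}(\varphi)$ (resp. $\mathrm{EvPer}(\varphi)$) finitely generated is not co‑r.e. either.

A torsion‑free hyperbolic input is also a hyperbolic input. So Theorem A answers all the questions negatively, for both operators and both classes, and already over one fixed group. By Theorems A and B together, on torsion‑free hyperbolic inputs finite generation of $\mathrm{EvFix}$ (resp. $\mathrm{EvPer}$) is neither r.e. nor co‑r.e.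

## 3. The split extension $F(S/\Lambda)\rtimes S$, and why it is not hyperbolic

We want a retraction whose kernel is a free group on a set that $S$ permutes in a prescribed way. Without hyperbolicity this is easy. Let $\Lambda\le S$ and $\Omega=S/\Lambda$, and let $F(\Omega)$ be the free group with basis $\{e_\omega:\omega\in\Omega\}$, on which $S$ acts by $se_\omega s^{-1}=e_{s\omega}$.

**Lemma 3.** The group $\bar G=\langle S,y\mid [y,\lambda]=1\ (\lambda\in\Lambda)\rangle$ is isomorphic to $F(S/\Lambda)\rtimes S$, by the identity on $S$ and $y\mapsto e_\Lambda$. The relators for $\lambda$ in a generating set of $\Lambda$ suffice.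

*Proof.* In the semidirect product $e_\Lambda$ commutes with $\Lambda$, so the map is well defined. Conversely, the identity on $S$ and $e_{s\Lambda}\mapsto sys^{-1}$ define a homomorphism back: the element $sys^{-1}$ depends only on $s\Lambda$ because $y$ commutes with $\Lambda$, and conjugation by $s'\in S$ takes $sys^{-1}$ to $(s's)y(s's)^{-1}$. The two maps are mutually inverse on generators. The last claim holds because the elements of $\Lambda$ commuting with $y$ form a subgroup. $\square$

**Lemma 4.** Let $Z\le S$ be infinite cyclic, acting on $\Omega$.

1. If $Z$ has $n<\infty$ orbits on $\Omega$, then $F(\Omega)\rtimes Z$ is generated by $n+1$ elements.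
2. Suppose $F(\Omega)\rtimes Z$ is generated by finitely many elements, each written as $\prod_l e_{\omega_l}^{\epsilon_l}\cdot s$ with $\epsilon_l=\pm 1$ and $s\in Z$. Then every point of $\Omega$ lies in the $Z$-orbit of one of the finitely many $\omega_l$ occurring.

*Proof.* (1) Take a generator of $Z$ and $e_\omega$ for $\omega$ in a set of orbit representatives; conjugation by $Z$ gives all other basis elements. (2) Let $\Omega'$ be the union of the $Z$-orbits of all the $\omega_l$. The subgroup $F(\Omega')\rtimes Z$ contains all the given generators, so it is everything. Hence $F(\Omega')=F(\Omega)$ and $\Omega'=\Omega$. $\square$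

The first thing to try is to use $\bar G$ itself as $G$, with $\pi$ killing $y$ and $S$ a torsion‑free hyperbolic group. Here is the point where this stops. Suppose $1\ne\lambda\in\Lambda$. Then $y$ and $\lambda$ commute, both have infinite order, and $\langle y\rangle\cap\langle\lambda\rangle=1$ because $y\pi=1$ and $\pi$ is injective on $\langle\lambda\rangle$. So $\bar G\supseteq\mathbb Z^2$ is not hyperbolic. If $\Lambda=1$, then $\Omega=S$ with the regular action, and the number of $\langle c\rangle$-orbits is the index $[S:\langle c\rangle]$: nothing can be encoded.

The way past this: finite generation of a group does not change when we enlarge it by a finitely generated normal subgroup. If $M\trianglelefteq E$ is finitely generated, then $E$ is finitely generated iff $E/M$ is. So we look for a torsion‑free hyperbolic group $G$ with a finitely generated normal subgroup $M\le\ker\pi$ and $G/M=\bar G$. For the same reason $S$ need not be the group whose action we design. We design an action of an arbitrary finitely presented group $P$ on $\Omega=P/D$, and cover $P$ by a torsion‑free hyperbolic group $S$ with finitely generated kernel. In a finite presentation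 only finitely many relators $[y,\lambda]$ may be written, so $D$ must be finitely generated.

## 4. The small cancellation group $G(P,D)$

Recall the small cancellation condition. Given a set of cyclically reduced relators, consider all cyclic conjugates of relators and their inverses. A *piece* is a common prefix of two different words among these. The presentation is $C'(1/6)$ if every piece that is a prefix of such a word $w$ has length $<\frac16|w|$. For $\langle a,b,c,d\mid aba^{-1}b^{-1}cdc^{-1}d^{-1}\rangle$ no two‑letter word occurs twice in the cyclic relator and its inverse, so pieces have length at most $1<\frac86$ and the condition holds. For $\langle a,b\mid aba^{-1}b^{-1}\rangle$ there are pieces of length $1>\frac46$, and it fails. We use: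

**(SC)** A group with a finite $C'(1/6)$ presentation is hyperbolic: Dehn's algorithm works by Greendlinger's lemma (Lyndon–Schupp, Ch. V, Thm 4.4), which gives a linear isoperimetric inequality. In a group with a $C'(1/6)$ presentation, every nontrivial element of finite order is conjugate to a power of some $v$ such that a relator has the form $v^n$ with $n\ge2$ (Lyndon–Schupp, Ch. V, Thm 10.1). So the group is torsion‑free if no relator is a proper power.

**Definition ($G(P,D)$).** Let $P=\langle X\mid R\rangle$ be a finite presentation in which $R$ consists of nonempty reduced words, and let $D\le P$ be generated by nonempty reduced words $d_1,\dots,d_r$ over $X^{\pm1}$. The group $G=G(P,D)$ has generators $X,a_1,a_2,y,b_1,b_2$ and two types of relators.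

- Type 1: $u_iA_i$, where $u_i$ runs over all $\rho\in R$ and all $x^{\epsilon}a_jx^{-\epsilon}$ ($x\in X$, $\epsilon=\pm1$, $j=1,2$).
- Type 2: $v_iB_i$, where $v_i$ runs over all $y\lambda y^{-1}\lambda^{-1}$ with $\lambda\in\{a_1,a_2,d_1,\dots,d_r\}$, and all $z^{\epsilon}b_jz^{-\epsilon}$ ($z\in X\cup\{a_1,a_2,y\}$, $\epsilon=\pm1$, $j=1,2$).

Let $s_1,s_2$ be the numbers of relators of the two types, $\Delta$ the maximal length of the $u_i,v_i$, and $N=100(s_1+s_2)+\Delta+10$. Then
$$A_i=\prod_{l=1}^{100}a_1a_2^{N+100(i-1)+l},\qquad B_i=\prod_{l=1}^{100}b_1b_2^{N+100(i-1)+l}.$$

All exponents of $a_2$ and $b_2$ here lie in $(N,2N]$, and within each type they are pairwise distinct. The words $A_i$, $B_i$ are long noise: they vanish when we kill the $a$'s or the $b$'s, and they make the presentation $C'(1/6)$.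

**Lemma 5.** This presentation is $C'(1/6)$ and no relator is a proper power; so $G$ is torsion‑free hyperbolic. The same holds for the presentation with the type 1 relators only (and generators $X,a_1,a_2$).

*Proof.* **Step 1: find words that identify a relator.** We call $a_1a_2^na_1$ and $b_1b_2^nb_1$ ($n\ge1$) markers, and claim that each marker occurs at most once in total in the cyclic words given by all relators and their inverses.

The $u_i$ are reduced, begin and end with letters of $X^{\pm1}$, and contain at most one letter $a_j^{\pm1}$, which is then flanked by letters of $X^{\pm1}$. The $v_i$ are reduced (the words $\lambda$ are reduced and do not involve $y$), begin and end with letters not in $\{b_1,b_2\}^{\pm1}$, contain at most one letter $b_j^{\pm1}$, and contain no two adjacent $a$-letters. Hence all relators $u_iA_i$, $v_iB_i$ are cyclically reduced. An occurrence of $a_1a_2^na_1$ cannot meet any $u_i$, because the $a$-letters there are isolated and the ends of $u_i$ are not $a$-letters. It cannot lie in a type 2 relator, since there no two $a$-letters are adjacent, even cyclically: the $v_i$ are separated by $b$-words. It does not occur in an inverse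 relator in the long $a$-words, where all letters have negative exponent. So it lies in some $A_i$, where it is $a_1a_2^{n}a_1$ with $n=N+100(i-1)+l$, $1\le l\le 99$, and $n$ determines $i$ and $l$. Likewise $b_1b_2^nb_1$ occurs only inside the $B_i$: a word in $b$-letters only lies inside some $B_i^{\pm1}$ or is the single $b$-letter of some $v_i^{\pm1}$.

**Step 2: proper powers and pieces.** Every relator contains a marker. In a proper power $v^n$, $n\ge2$, every subword of the cyclic word recurs after a shift by $|v|$; so no relator is a proper power. If a common prefix of two cyclic conjugates of relators or inverse relators contains a marker or the inverse of a marker, then by Step 1 the two come from the same relator, with the same orientation, at the same position, and are equal. So a piece contains no marker and no inverse of a marker.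

**Step 3: long words contain markers.** Let $w$ be a prefix of a cyclic conjugate of a relator or its inverse, with $|w|\ge \Delta+8N+4$. Remove from $w$ the part lying in $u_i^{\pm1}$ (resp. $v_i^{\pm1}$). What remains has length at least $8N+4$ and consists of at most two subwords of $A_i^{\pm1}$ (resp. $B_i^{\pm1}$); if $w$ starts and ends inside $u_i^{\pm1}$ or $v_i^{\pm1}$ and is not contained in it, what remains is all of $A_i^{\pm1}$ or $B_i^{\pm1}$. So one of these subwords has length $\ge4N+2$. A subword of $A_i$ with at most one letter $a_1$ has length at most $2N+1+2N=4N+1$, and similarly for $B_i$. So our subword contains two consecutive letters $a_1$ (or $b_1$) and the power between them, up to inversion: a marker. Hence $w$ is not a piece.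

Therefore pieces have length $<\Delta+8N+4<9N<\frac16\cdot100N$, and all relators have length $\ge100N$. This proves $C'(1/6)$. All of this remains true if the type 2 relators are omitted. Apply (SC). $\square$

**Lemma 6.** Let $S=\langle X,a_1,a_2\mid\text{type 1 relators}\rangle$, and let $A=\langle a_1,a_2\rangle\le S$, $M=\langle b_1,b_2\rangle\le G$.

1. $S$ embeds in $G$, and $y,b_1,b_2\mapsto1$ defines a retraction $\pi:G\to S$.
2. $A\trianglelefteq S$, $S/A=P$, and $\Lambda=\langle a_1,a_2,d_1,\dots,d_r\rangle\le S$ is the preimage of $D$.
3. $M\trianglelefteq G$, $M\le\ker\pi$, and $G/M=\bar G\cong F(S/\Lambda)\rtimes S$ as in Lemma 3.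

*Proof.* (1) The map $y,b_1,b_2\mapsto1$, identity on the other generators, sends type 1 relators to themselves and type 2 relators to $1$ in $S$. So $\pi:G\to S$ is well defined. The identity on generators defines $S\to G$, and $S\to G\to S$ is the identity. Hence $S\to G$ is injective and $\pi$ is a retraction.

(2) The relators $x^\epsilon a_jx^{-\epsilon}A_i$ say that $x^{\epsilon}a_jx^{-\epsilon}=A_i^{-1}\in A$ for both signs $\epsilon$. So both $x$ and $x^{-1}$ conjugate $A$ into itself, and $A\trianglelefteq S$. Killing $a_1,a_2$ turns the type 1 relators into $R$, so $S/A=P$. Since $\Lambda\supseteq A$ has image $D$ in $P$, it is the preimage of $D$.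

(3) The relators $z^\epsilon b_jz^{-\epsilon}B_i$ give $M\trianglelefteq G$ in the same way. Clearly $M\le\ker\pi$. Killing $b_1,b_2$ leaves the type 1 relators and the relators $[y,\lambda]$ for $\lambda$ in a generating set of $\Lambda$. Apply Lemma 3. $\square$

From now on $\Omega=P/D=S/\Lambda$, an $S$-set via $S\to P$ (so $a_1,a_2$ act trivially), with base point $\omega_*$.

## 5. Generators of $\mathrm{EvFix}$ and orbits of $c$ on $P/D$

**Proposition 7.** Let $1\ne c\in S$, $Z_c=C_S(c)$, and $x\varphi=c^{-1}(x\pi)c$ on $G=G(P,D)$.

1. $Z_c$ is infinite cyclic, $\langle c\rangle$ has finite index in it, and $\mathrm{EvFix}(\varphi)=\mathrm{EvPer}(\varphi)=E:=\pi^{-1}(Z_c)$.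
2. $E$ is finitely generated iff $\langle c\rangle$ has finitely many orbits on $\Omega$. If there are $n$ orbits, $E$ is generated by at most $n+3$ elements.
3. From a finite set $Y_0$ of words generating $E$ one can compute words $g_1,\dots,g_l$ over the generators of $S$ such that every point of $\Omega$ lies in $Z_c\,g_i\omega_*$ for some $i$.

*Proof.* Part (1) is Lemma 1, as $G$ is torsion‑free hyperbolic.

**Step 1: from orbits to generators.** Since $M\le\ker\pi\le E$ is normal in $G$ and generated by $b_1,b_2$, the group $E$ is finitely generated iff $\bar E=E/M=F(\Omega)\rtimes Z_c$ is. If $\langle c\rangle$ has $n$ orbits on $\Omega$, then $Z_c$ has at most $n$, so $\bar E$ is generated by at most $n+1$ elements by Lemma 4(1), and $E$ by at most $n+3$.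

**Step 2: from generators to orbit representatives.** Let $Y_0$ be a finite set of words generating $E$. In a word of $Y_0$ delete all letters $b_j^{\pm1}$; the result is $w_0y^{\epsilon_1}w_1y^{\epsilon_2}\cdots y^{\epsilon_k}w_k$ with $w_l$ words over the generators of $S$ and $\epsilon_l=\pm 1$. With $g_l=w_0w_1\cdots w_{l-1}$ and $s=w_0w_1\cdots w_k$, this equals, in $\bar G$,
$$\prod_{l=1}^k g_l\,y^{\epsilon_l}g_l^{-1}\cdot s=\prod_{l=1}^k e_{g_l\omega_*}^{\epsilon_l}\cdot s .$$
Here $s$ is the image under $\pi$ of an element of $E$, so $s\in Z_c$. By Lemma 4(2), every point of $\Omega$ lies in $Z_cg_l\omega_*$ for one of the finitely many words $g_l$ obtained from $Y_0$. This is (3). It also shows that $Z_c$ has finitely many orbits if $E$ is finitely generated, and then so does $\langle c\rangle$, because $[Z_c:\langle c\rangle]<\infty$. $\square$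

So we need a finitely presented group $P$, a transitive action of $P$ on a set $\Omega$ with finitely generated point stabilizer $D$, and elements $c$ of $P$ whose number of orbits depends on a halting problem. In this setup $P$ need not act faithfully on $\Omega$. This freedom is what makes the next construction possible.

## 6. Houghton groups and an amalgam acting on $\hat{\mathbb N}^m\times\Sigma$

The points of $\Omega$ will be configurations: $m$ counters and a state from a finite set $\Sigma$. The elementary moves of $P$ will change one counter and the state, on condition that some other counters are zero. The group of moves on one counter and the state is of the following type.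

**Definition (Houghton's groups).** For a finite set $J$, the group $H_J$ consists of the permutations $g$ of $\mathbb N\times J$ such that for each $j$ there is $t_j\in\mathbb Z$ with $g(n,j)=(n+t_j,j)$ for all large $n$.

If $|J|=1$ these are the finitary permutations of $\mathbb N$. For $J=\{+,-\}$ an element is
$$(n,+)\mapsto(n+1,+),\qquad(n,-)\mapsto(n-1,-)\ (n\ge1),\qquad(0,-)\mapsto(0,+),\tag{3}$$
which is the shift along a two‑ended line.

**(Hou)** $H_J$ is finitely presented if $|J|\ge3$ (K. Brown, *Finiteness properties of groups*, JPAA 44 (1987)).

Because of the condition $|J|\ge3$ we give each counter value three copies. Fix $m\ge1$ and a finite nonempty set $\Sigma$. Let $\hat{\mathbb N}=\mathbb N\times\{1,2,3\}$, and write $|p|=n$ for $p=(n,\ell)\in\hat{\mathbb N}$. Let $H=H_{\{1,2,3\}}$ act on $\hat{\mathbb N}$, and let $H^0\le H$ be the pointwise stabilizer of the three points with $|p|=0$. Let $J=\{1,2,3\}\times\Sigma$, and let $K$ be the group of permutations $g$ of $\hat{\mathbb N}\times\Sigma=\mathbb N\times J$ such that for some $\sigma\in\mathrm{Sym}(J)$ and $t_j\in\mathbb Z$ we have $g(n,j)=(n+t_j,\sigma(j))$ for all large $n$.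

**Lemma 8.** $H$, $H^0$ and $K$ are finitely presented. $H$ and $K$ are transitive, on $\hat{\mathbb N}$ and on $\hat{\mathbb N}\times\Sigma$; $H^0$ has $4$ orbits on $\hat{\mathbb N}$. All point stabilizers in $H,H^0,K$ are finitely generated.

*Proof.* $K$ contains $H_J$ as the kernel of $g\mapsto\sigma$, so with finite index; as $|J|\ge3$, it is finitely presented by (Hou). For any finite set $J$ with $|J|\ge3$ and finite $Q\subset\mathbb N\times J$, the pointwise stabilizer of $Q$ in $H_J$ is isomorphic to $H_J$: conjugate by the bijection $(\mathbb N\times J)\setminus Q\to\mathbb N\times J$ which maps each ray to itself monotonically. This bijection is a translation far out on each ray, so conjugation by it preserves the defining condition, in both directions. In particular $H^0\cong H$, and all such pointwise stabilizers are finitely generated. The pointwise stabilizer of $Q$ contains all finitary permutations of the complement of $Q$, so it is transitive there. This gives the transitivity of $H$ and $K$ ($Q=\emptyset$) and the four orbits of $H^0$: three points and the rest. A point stabilizer in $H$ or $H^0$ is the pointwise stabilizer in $H$ of a set of $1$,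 $3$ or $4$ points. A point stabilizer in $K$ contains a point stabilizer in $H_J$ with finite index. $\square$

Let $\Omega=\hat{\mathbb N}^m\times\Sigma$, and for $I\subset[m]$ let $\Omega_I=\{(p,s):|p_j|=0\ \forall j\in I\}$; so $\Omega_\emptyset=\Omega$. For $i\notin I$ we want a copy of $K$ that acts on $(p_i,s)$ at the points of $\Omega_I$ and trivially elsewhere. The group generated by all these copies inside $\mathrm{Sym}(\Omega)$ comes with no visible finite presentation. The free product of all these copies is finitely presented and acts on $\Omega$, but then we want to prove that its point stabilizer $D$ is finitely generated by letting it act on the Bass–Serre tree, and the edges of the quotient of the tree by $D$ would correspond to the orbits of the trivial edge groups, that is, to the points of $\Omega$: infinitely many. So we amalgamate along subgroups $U_{i,I}$ that have only finitely many orbits on $\Omega$.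

**Definition (the group $P$).** 

- $V=H^m$ acts on $\Omega$ coordinatewise.
- For $i\in[m]$ and $I\subset[m]\setminus\{i\}$ let $W_{i,I}=K\times H'\times\prod_{j\notin I\cup\{i\}}H\times\prod_{j\in I}H^0$, where $H'=H$ if $I\ne\emptyset$ and $H'=1$ if $I=\emptyset$. Here $K$ acts on $(p_i,s)$ at points of $\Omega_I$ and trivially elsewhere; $H'$ acts on $p_i$ at points of $\Omega\setminus\Omega_I$ and trivially elsewhere; the other factors act on the coordinates $p_j$.
- $U_{i,I}=H\times\prod_{j\notin I\cup\{i\}}H\times\prod_{j\in I}H^0$. It embeds in $V$ coordinatewise, with the first factor at coordinate $i$. It embeds in $W_{i,I}$ by mapping the first factor diagonally into $K\times H'$, where $g\in H$ acts in $K$ by $(p_i,s)\mapsto(gp_i,s)$.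

$P$ is the amalgam (a finite star of groups with center $V$) of $V$ and all $W_{i,I}$ along the $U_{i,I}$.

We check that this makes sense. All factors of $W_{i,I}$ preserve $\Omega_I$: those acting on $(p_i,s)$ because $i\notin I$, the factors $H^0$ at $j\in I$ because $H^0$ fixes the points with $|p|=0$ and so preserves the set of points with $|p|>0$, and the others because they change coordinates outside $I$. So $K$ and $H'$ act on disjoint invariant sets, and the other factors change different components; the actions of the factors commute and $W_{i,I}$ acts on $\Omega$. The two actions of $U_{i,I}$ agree: $g$ in the first factor acts on $p_i$ on $\Omega_I$ through $K$ and on $\Omega\setminus\Omega_I$ through $H'$, hence everywhere.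

**Lemma 9.** $P$ is finitely presented and acts transitively on $\Omega$.

*Proof.* The vertex groups are finite products of finitely presented groups (Lemma 8), and the edge groups are finitely generated. A presentation of $P$ consists of presentations of the vertex groups and, for each generator of each edge group, a relation identifying its two images. $P$ acts on $\Omega$ because the actions of the vertex groups agree on the edge groups. The factor $K\le W_{i,\emptyset}$ is transitive on the possible $(p_i,s)$ while fixing the other coordinates; using all $i$ we get transitivity. $\square$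

As generating set $X$ of $P$ take the union of finite generating sets of all factors of the vertex groups. They act on $\Omega$ by explicit computable permutations.

**Lemma 10.** For a fixed base point $\omega_*\in\Omega$, the stabilizer $D=\mathrm{Stab}_P(\omega_*)$ is finitely generated.

*Proof.* **Step 1: finitely many orbits.** $V$ has $|\Sigma|$ orbits on $\Omega$, and $U_{i,I}$ has $4^{|I|}|\Sigma|$, by Lemma 8. As $W_{i,I}\ge U_{i,I}$, it has finitely many too.

**Step 2: finitely generated stabilizers in the vertex groups.** In $V$ a point stabilizer is a product of point stabilizers in $H$. In $W_{i,I}$, on $\Omega_I$ the factor $K$ acts on $(p_i,s)$, $H'$ acts trivially, and the other factors act on separate components; on $\Omega\setminus\Omega_I$ the factor $K$ acts trivially, $H'$ acts on $p_i$, and the rest is as before. In both cases a point stabilizer is a product of groups which are $K$, $H'$, or point stabilizers in $K,H,H^0$. All are finitely generated by Lemma 8.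

**Step 3: let $D$ act on the Bass–Serre tree $\mathcal T$ of $P$.** The vertices and edges of $\mathcal T$ are the cosets $gY$ of vertex and edge groups $Y$. The map $g\mapsto g^{-1}\omega_*$ induces a bijection from $D\backslash P/Y$ to $Y\backslash\Omega$: it is well defined since $(dgv)^{-1}\omega_*=v^{-1}g^{-1}\omega_*$ for $d\in D$, $v\in Y$; it is onto since $P$ is transitive; and if $g'^{-1}\omega_*=vg^{-1}\omega_*$ with $v\in Y$, then $d:=g'vg^{-1}\in D$ and $g'=dgv^{-1}\in DgY$. By Step 1, $D\backslash\mathcal T$ is finite. The stabilizer in $D$ of the vertex $gY$ is $D\cap gYg^{-1}=g\,\mathrm{Stab}_Y(g^{-1}\omega_*)g^{-1}$, which is finitely generated by Step 2. A group acting (without inversions) on a tree with finite quotient and finitely generated vertex stabilizers is the fundamental group of a finite graph of groups, generated by the vertex groups and finitely many stable letters. So $D$ is finitely generated. $\square$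

So $\Omega\cong P/D$, and Sections 4 and 5 apply to $(P,D)$.

## 7. Conditional counter moves as words over $X$

We now forget the three copies, define the permutations we want to use, and show that they can be translated into words over $X$.

**Definition.** Let $\Omega_0=\mathbb N^m\times\Sigma$; thus $\Omega=\Omega_0\times\{1,2,3\}^m$. Let $\mathcal K(\Sigma)$ be the group of permutations $\kappa$ of $\mathbb N\times\Sigma$ with $\kappa(n,s)=(n+t_s,\sigma(s))$ for large $n$, for some $\sigma\in\mathrm{Sym}(\Sigma)$, $t_s\in\mathbb Z$. For $i\notin I\subset[m]$ and $\kappa\in\mathcal K(\Sigma)$ let $\varepsilon_{i,I,\kappa}\in\mathrm{Sym}(\Omega_0)$ apply $\kappa$ to $(x_i,s)$ at points with $x_j=0$ for all $j\in I$, and fix all other points. Let $\mathcal C(m,\Sigma)$ be the group generated by all $\varepsilon_{i,I,\kappa}$.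

For instance, with $m=2$, $\Sigma=\{+,-\}$ and $\kappa$ the map (3), $\varepsilon_{1,\{2\},\kappa}$ means: if $x_2=0$, increase $x_1$ in state $+$ and decrease it in state $-$, turning from $-$ to $+$ at $0$.

**Lemma 11.** For $g\in\mathcal C(m,\Sigma)$, given as a product of $\varepsilon$'s, one can compute a word over $X$ which acts on $\Omega$ as $g\times\mathrm{id}_{\{1,2,3\}^m}$.

*Proof.* It suffices to treat $g=\varepsilon_{i,I,\kappa}$. Let $\hat\kappa$ be the permutation of $\hat{\mathbb N}\times\Sigma$ acting as $\kappa$ on $(n,s)$ and keeping the label $\ell$. It lies in $K$, with $t_{(\ell,s)}=t_s$ and with $(\ell,s)\mapsto(\ell,\sigma(s))$ on $J$. As $|p_j|=0$ means $x_j=0$, the element $\hat\kappa\in K\le W_{i,I}$ acts on $\Omega$ as required.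

It remains to find a word for $\hat\kappa$. An element of $K$ is described by finite data: $\sigma$, the $t_j$, a bound $n_0$, and the images of the finitely many $(n,j)$ with $n<n_0$. From such data for two elements one can compute data for the product and for inverses, and equality can be decided. So enumerate the words in the fixed finite generating set of this factor $K$, compute their data, and stop when $\hat\kappa$ is found. $\square$

The next lemma lets us perform a composite move only when certain other counters are zero and certain state components have prescribed values.

**Lemma 12 (conditioning).** Let $g\in\mathcal C(m',\Sigma')$. Suppose the $m'$ coordinates are among $m$ coordinates, $\Sigma=\Sigma'\times\Sigma''$, $C\subset\Sigma''$, and $I_0$ is a set of other coordinates. The permutation of $\mathbb N^m\times\Sigma$ acting as $g$ where $x_j=0$ $(j\in I_0)$ and $s''\in C$, and trivially elsewhere, is in $\mathcal C(m,\Sigma)$, and an expression is computed from one for $g$.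

*Proof.* In a product of $\varepsilon$'s representing $g$ replace each $\varepsilon_{i,I,\kappa}$ by $\varepsilon_{i,I\cup I_0,\kappa'}$, where $\kappa'$ acts as $\kappa$ on $(n,s')$ if $s''\in C$, and trivially otherwise; $\kappa'\in\mathcal K(\Sigma)$. These factors do not change $s''$ or the $x_j$ with $j\in I_0$, so the condition has the same truth value throughout the product. $\square$

## 8. Reversible counter machines

All our moves are permutations, so the computation we simulate should be reversible.

**Definition.** A *$k$-counter machine* is a finite set of quadruples $[q,i,o,q']$ with source state $q$, target state $q'$, $i\in[k]$, $o\in\{Z,P,+,0,-\}$. For $o=Z$ (resp. $P$) it is applicable in state $q$ if counter $i$ is zero (resp. positive), and one passes to $q'$. For $o=+,0,-$ one adds $1,0,-1$ to counter $i$ and passes to $q'$; for $o=-$ it is applicable only if counter $i$ is positive. The machine is *deterministic* (resp. *reversible*) if any two distinct quadruples with the same source (resp. target) are tests $Z$ and $P$ of the same counter.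

For example, $[q_1,1,+,p]$ and $[q_2,1,0,p]$ together are not reversible: from state $p$ we cannot tell where we came from. But $[q_1,1,Z,p]$ and $[q_2,1,P,p]$ are fine, since the value of counter $1$ tells us. The instruction "if counter $i$ is $0$ go to $q'$, else subtract $1$ and go to $q''$" is $[q,i,Z,q'],[q,i,P,q^*],[q^*,i,-,q'']$. In this form, Minsky's theorem that counter machines compute all partial recursive functions gives:

**(Min)** There are $k_0$ and a deterministic $k_0$-counter machine with states $q_0\ne q_f$, no quadruple having source $q_f$, such that $\mathcal A=\{a\in\mathbb N:$ started in $q_0$ with counters $(a,0,\dots,0)$ it reaches $q_f\}$ is not recursive.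

Clearly $\mathcal A$ is r.e. Reversible universal machines are due to K. Morita, TCS 168 (1996); here is a direct argument for what we need.

**Lemma 13.** With $k=k_0+2$ there is a deterministic and reversible $k$-counter machine with the property in (Min) and the same set $\mathcal A$.

*Proof.* **Step 1: a gadget that merges two states and remembers which one it came from.** Add two counters $g$ and $u$. The counter $g$ stores the choices made, as binary digits, and $u$ is auxiliary. For states $E_0,E_1,E_*$ let $\mathrm{Merge}(E_0,E_1\to E_*)$ consist of the following quadruples, where $s,s_1,\dots,s_5,x,w,w_1,w_2,w_3$ are new states: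
$$[E_0,u,Z,s],\ [s_5,u,P,s],\ [s,h_Z],\ [s,h_P],\ [s_1,g,-,s_2],\ [s_2,u,+,s_3],\ [s_3,u,P,s_4],\ [E_1,u,Z,s_4],\ [s_4,u,+,s_5],$$
with $[s,h_Z]$ standing for $[s,g,Z,x]$ and $[s,h_P]$ for $[s,g,P,s_1]$, and
$$[x,g,Z,w],\ [w_3,g,P,w],\ [w,u,Z,E_*],\ [w,u,P,w_1],\ [w_1,u,-,w_2],\ [w_2,g,+,w_3].$$
The sources occurring twice are $s$ (tests $Z,P$ of $g$) and $w$ (tests $Z,P$ of $u$). The targets occurring twice are $s$ and $s_4$ (tests $Z,P$ of $u$) and $w$ (tests $Z,P$ of $g$). $E_0$ and $E_1$ occur once as sources and not as targets; $E_*$ occurs once as a target and not as a source.

**Step 2: run the gadget with $g=n$, $u=0$.** From $E_0$ one reaches $s$ with $(g,u)=(n,0)$. From $E_1$ one reaches $s_4$, then $s_5$ with $u=1$, then $s$ with $(g,u)=(n,1)$. From $s$ with $g>0$ one passes through $s_1$, $s_2$ (now $g$ is smaller by $1$), $s_3$ ($u$ is larger by $1$, so positive), $s_4$, $s_5$ ($u$ is larger by $2$ in total), and back to $s$. When $g=0$ one goes to $x$; so, starting from $E_\epsilon$, one reaches $x$ with $(g,u)=(0,2n+\epsilon)$. Then one enters $w$, and the loop $w\to w_1\to w_2\to w_3\to w$ moves one unit from $u$ to $g$ each time. When $u=0$ one reaches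 $E_*$, with $g=2n+\epsilon$ and $u=0$. The other counters are unchanged.

**Step 3: insert gadgets.** Take the machine of (Min). For every state $p$ which is the target of $l\ge2$ quadruples $\tau_1,\dots,\tau_l$, replace the target of $\tau_i$ by a new state $p_i$, and add the gadgets $\mathrm{Merge}(p^{(j-1)},p_j\to p^{(j)})$ for $j=2,\dots,l$, where $p^{(1)}=p_1$, $p^{(l)}=p$, and the other $p^{(j)}$ are new states. In the resulting machine every old state is the target of at most one quadruple and has the same quadruples as source as before, up to the change of targets. Each $p_i$, and each $p^{(j)}$ with $j<l$, is the target of one quadruple and the source of one. With the list in Step 1 we see that the machine is deterministic and reversible.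

Started in $q_0$ with counters $(a,0,\dots,0)$, it runs through the old states in the same order and with the same values of the old counters as the old machine, and $u=0$ at these moments. So it reaches $q_f$ iff $a\in\mathcal A$, and $q_f$ is still no source. $\square$

## 9. First returns, and cycles that go out and come back

We need two tools for counting orbits. The first describes the effect of modifying a permutation on a set which all its orbits meet.

**Lemma 14.** Let $\lambda$ be a permutation of a set $\mathcal Y$ all of whose orbits are finite and meet $\mathcal B\subset\mathcal Y$, with first return map $\lambda_{\mathcal B}$. Let $\beta$ be a permutation of $\mathcal Y$ which is the identity off $\mathcal B$. Then every $\lambda\beta$-orbit meets $\mathcal B$ in exactly one orbit of $\lambda_{\mathcal B}\circ\beta|_{\mathcal B}$, and is finite iff this orbit is finite.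

*Proof.* Let $z\in\mathcal B$; then $\beta z\in\mathcal B$. Iterating $\lambda\beta$ from $z$ gives $\lambda(\beta z),\lambda^2(\beta z),\dots$ until $\mathcal B$ is entered, since $\beta$ does nothing off $\mathcal B$. The first entry is at $\lambda_{\mathcal B}(\beta z)$, after finitely many steps. So $\lambda_{\mathcal B}\circ\beta|_{\mathcal B}$, a permutation of $\mathcal B$, is the first return map of $\lambda\beta$ to $\mathcal B$. Two points of $\mathcal B$ are in one $\lambda\beta$-orbit iff one is reached from the other by iterated first returns.

If $x\notin\mathcal B$, write $x=\lambda^k(z')$ with $z'\in\mathcal B$ and $k\ge1$ minimal; this is possible because the $\lambda$-orbit of $x$ is finite and meets $\mathcal B$. By minimality $\lambda(z'),\dots,\lambda^{k}(z')$ are not in $\mathcal B$, so $x=(\lambda\beta)^k(\beta^{-1}z')$ with $\beta^{-1}z'\in\mathcal B$. Hence every $\lambda\beta$-orbit meets $\mathcal B$ and is the union of the finite segments starting at its points in $\mathcal B$. $\square$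

The second tool is a permutation all of whose orbits are finite, although it runs a given permutation $\mathbf M$ for arbitrarily many steps: it runs $n$ steps forward, turns around, and undoes them.

**Definition.** Let $r,t$ be two coordinates and let a state component take values in $\{f,b\}$ (forward, backward). Let $\zeta_r$ act on $(r,\cdot)$ and $\zeta_t$ on $(t,\cdot)$ by
$$\zeta_r:\ (r,f)\mapsto(r-1,f)\ (r\ge1),\quad(0,f)\mapsto(0,b),\quad(r,b)\mapsto(r+1,b);$$
$$\zeta_t:\ (t,f)\mapsto(t+1,f),\quad(t,b)\mapsto(t-1,b)\ (t\ge1),\quad(0,b)\mapsto(0,f).$$
Let $\mathbf M$ be a permutation of a set $Y$, and let $\mu_f$ (resp. $\mu_b$) apply $\mathbf M$ on $f$-states (resp. $\mathbf M^{-1}$ on $b$-states) to a component $z\in Y$. Put $\lambda_0=\zeta_t\,\mu_f\,\zeta_r\,\mu_b$ on points $(t,r,z,f/b)$.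

Both $\zeta_r$ and $\zeta_t$ are shifts along a line, hence permutations of the form $\varepsilon_{i,\emptyset,\kappa}$.

**Lemma 15.** All $\lambda_0$-orbits are finite. Each meets $\{t=0,f\}$ in exactly one point $(0,n,\eta,f)$, and contains exactly one $f$-point with $r=0$, namely $(n,0,\mathbf M^n\eta,f)$.

*Proof.* Reading the four factors from right to left we get
$$(t,r,z,f)\mapsto\begin{cases}(t+1,r-1,\mathbf Mz,f)&r\ge1\\(t-1,0,z,b)&r=0,\ t\ge1\\(0,0,z,f)&r=t=0\end{cases}\qquad(t,r,z,b)\mapsto\begin{cases}(t-1,r+1,\mathbf M^{-1}z,b)&t\ge1\\(0,r+1,\mathbf M^{-1}z,f)&t=0.\end{cases}$$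
For instance, for $(t,0,z,f)$ the factor $\mu_b$ does nothing, $\zeta_r$ changes $f$ to $b$, $\mu_f$ does nothing, and $\zeta_t$ lowers $t$, or changes back to $f$ if $t=0$.

For $n\ge0$ and $\eta\in Y$ put $f_k=(k,n-k,\mathbf M^k\eta,f)$ for $0\le k\le n$ and $b_k=(n-1-k,k,\mathbf M^{n-k}\eta,b)$ for $0\le k\le n-1$. The formulas give, for $n\ge1$, the cycle
$$f_0\to f_1\to\dots\to f_n\to b_0\to b_1\to\dots\to b_{n-1}\to f_0,$$
and for $n=0$ the point $f_0$ is fixed. With $n=2$, for example:
$$(0,2,\eta,f)\to(1,1,\mathbf M\eta,f)\to(2,0,\mathbf M^2\eta,f)\to(1,0,\mathbf M^2\eta,b)\to(0,1,\mathbf M\eta,b)\to(0,2,\eta,f).$$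
Every point lies on exactly one such cycle: $(t,r,z,f)$ on the one with $n=t+r$, $\eta=\mathbf M^{-t}z$, and $(t,r,z,b)$ on the one with $n=t+r+1$, $\eta=\mathbf M^{-t-1}z$. On the cycle of $(n,\eta)$ the only $f$-point with $t=0$ is $f_0=(0,n,\eta,f)$, and the only $f$-point with $r=0$ is $f_n=(n,0,\mathbf M^n\eta,f)$. $\square$

Already with $\mathbf M=\mathrm{id}$ this is useful. It gives permutations of higher‑dimensional grids with a single orbit.

**Lemma 16.** For every $d\ge1$ there are a finite set $\Sigma_d$ and $\gamma_d\in\mathcal C(d,\Sigma_d)$ such that $\gamma_d$ has exactly one orbit on $\mathbb N^d\times\Sigma_d$.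

*Proof.* For $d=1$ take $\Sigma_1=\{+,-\}$ and the map (3). Given $\gamma_d$, put $\Sigma_{d+1}=\Sigma_d\times\{f,b\}$, $r=x_d$, $t=x_{d+1}$ and $\gamma_{d+1}=\zeta_t\zeta_r\gamma_d^{\mathcal B}$, where $\gamma_d^{\mathcal B}$ acts as $\gamma_d$ on $\mathcal B=\{t=0,f\}\cong\mathbb N^d\times\Sigma_d$ and trivially elsewhere. It is in $\mathcal C(d+1,\Sigma_{d+1})$ by Lemma 12. The permutation $\zeta_t\zeta_r$ is $\lambda_0$ for $\mathbf M=\mathrm{id}$, with $z$ comprising $x_1,\dots,x_{d-1}$ and the component in $\Sigma_d$. By Lemma 15 its orbits are finite and each meets $\mathcal B$ exactly once, so its first return map to $\mathcal B$ is the identity. By Lemma 14, $\gamma_{d+1}$-orbits correspond to $\gamma_d$-orbits, and there is one. $\square$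

## 10. The machine as a permutation $\mathbf M$

Take the machine of Lemma 13 with state set $\mathsf Q$. We extend its step to a permutation $\mathbf M$ of a larger set of configurations. When the machine stops in state $q$, the permutation must go on; it will change to a state $\tilde q$ and increase an additional counter $x_{k+1}$ forever.

**Definition.** Let $\hat{\mathsf Q}$ consist of $\mathsf Q$, new states $\tilde q$ $(q\in\mathsf Q)$, and a dummy state $\bar p$ for every $p\in\mathsf Q\cup\tilde{\mathsf Q}$. Let $Y=\mathbb N^{k+1}\times\hat{\mathsf Q}$. For $\tau\subset[k+1]$ (to be read as the set of zero coordinates) define a partial injection $J_\tau$ of $\hat{\mathsf Q}$: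

- If $k+1\in\tau$: for $q\in\mathsf Q$ let $q\mapsto q'$ if a quadruple with source $q$ and target $q'$ is applicable at zero set $\tau\cap[k]$ (for $[q,i,-,q']$ this requires $i\notin\tau$), and $q\mapsto\tilde q$ if none is applicable.
- If $k+1\notin\tau$: $\tilde q\mapsto\tilde q$ for all $q\in\mathsf Q$.

By determinism at most one quadruple with source $q$ is applicable, so $J_\tau$ is well defined. By reversibility it is injective, since two distinct quadruples with the same target are tests $Z,P$ of one counter and are not both applicable at the same $\tau$. Extend $J_\tau$ in some way to a permutation of $\hat{\mathsf Q}$, and let $\mathbf J(x,q)=(x,J_{\tau(x)}(q))$, where $\tau(x)$ is the set of zero coordinates of $x$. As $x$ is not changed, $\mathbf J$ is a permutation of $Y$.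

The counters are changed afterwards, and the amount is read off from the state just entered. For $p\in\mathsf Q$ let $v_p=\pm e_i$ if $p$ is the target of a quadruple $[q,i,\pm,p]$, which by reversibility is then the only quadruple with target $p$; let $v_p=0$ otherwise. Let $v_{\tilde q}=e_{k+1}$. Let $\mathbf T$ be the product of the following permutations, one for each $p$ with $v_p\ne0$, acting on $x_i$ and the states $p,\bar p$ (their supports are disjoint, so they commute):
$$v_p=e_i:\quad(n,p)\mapsto(n+1,p),\quad(n,\bar p)\mapsto(n-1,\bar p)\ (n\ge1),\quad(0,\bar p)\mapsto(0,p);$$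
$$v_p=-e_i:\quad(n,p)\mapsto(n-1,p)\ (n\ge1),\quad(0,p)\mapsto(0,\bar p),\quad(n,\bar p)\mapsto(n+1,\bar p).$$
Put $\mathbf M=\mathbf T\mathbf J$. For $a\in\mathbb N$ let $\eta_a=((a,0,\dots,0),q_0)\in Y$, and for $h\in\hat{\mathsf Q}$ let $\nu_h(a)=\#\{n\ge0:\mathbf M^n\eta_a\text{ has state }h\}$.

**Lemma 17.** We have
$$\nu_{q_f}(a)=\begin{cases}1&a\in\mathcal A\\0&a\notin\mathcal A\end{cases}\qquad\nu_{\tilde q_f}(a)=\begin{cases}\infty&a\in\mathcal A\\0&a\notin\mathcal A.\end{cases}\tag{4}$$

*Proof.* Suppose $x_{k+1}=0$ and the state is $q\in\mathsf Q$. If a quadruple $[q,i,o,q']$ is applicable, $\mathbf J$ changes the state to $q'$, and $\mathbf T$ changes $x$ by $v_{q'}$. This is $\pm e_i$ if $o=\pm$; for $o=-$ we have $x_i\ge1$, so the rule $(n,q')\mapsto(n-1,q')$ applies. If $o\in\{Z,P,0\}$, then $q'$ is not the target of a quadruple with $+$ or $-$, because that would be its only quadruple, so $v_{q'}=0$. Thus $\mathbf M$ performs the machine step, and $x_{k+1}$ is still $0$. If no quadruple is applicable, $\mathbf J$ changes $q$ to $\tilde q$ and $\mathbf T$ makes $x_{k+1}=1$. From then on $k+1\notin\tau(x)$, so $\mathbf J$ keeps $\tilde q$ and $\mathbf T$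 increases $x_{k+1}$, forever.

Since $q_f$ is no source, the state $q_f$ is visited from $\eta_a$ exactly once if $a\in\mathcal A$, and is followed by $\tilde q_f$ forever. If $a\notin\mathcal A$, the state $q_f$ is never visited, and $\tilde q_f$ could only be entered from $q_f$. $\square$

It is tempting to use $\mathbf M$ itself as the permutation $c$ and to make the orbit of $\eta_a$ tell us whether $a\in\mathcal A$. The number of orbits does not see this. For a fixed $q\in\mathsf Q$ consider the points with state $\tilde q$ and $x_{k+1}=1$, one for each $(x_1,\dots,x_k)\in\mathbb N^k$. On their forward orbits $x_1,\dots,x_k$ and the state stay constant. If two of them were in one orbit, one would lie on the forward orbit of the other, so $(x_1,\dots,x_k)$ would be the same. So $\mathbf M$ has infinitely many orbits, whatever $a$ is. The junk has to be glued together into finitely many orbits, in such a way that precisely the part of the computation which starts at $\eta_a$ and visits the state $h$ escapes the gluing.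

## 11. Gluing all but the marked computations

The plan: use $\lambda_0$ to cut the dynamics of $\mathbf M$ into finite cycles, one for each pair $(\eta,n)$, on which one point tells whether $\mathbf M^n\eta$ has state $h$. Attach to each cycle a component $j\in\mathbb Z/3$. Going around the cycle advances $j$ by $1$, by one more if $\eta=\eta_a$, and by one more if $\mathbf M^n\eta$ has state $h$. At a particular value of $j$ we pass to another cycle, using the single‑orbit permutation of Lemma 16. A total advance of $1$ or $2$ generates $\mathbb Z/3$, and all phases get glued in; a total advance of $3\equiv0$ leaves phases that never move.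

**Definition ($c^0_{a,h}$).** Let $h\in\{q_f,\tilde q_f\}$. Use $m=k+3$ coordinates $x_1,\dots,x_{k+1},r,t$ and $\Sigma=\hat{\mathsf Q}\times\Sigma_e\times\{1,2,3\}\times\{f,b\}$ with $\Sigma_e=\Sigma_{k+2}$ from Lemma 16. A state is $(q,e,j,\cdot)$, with $j$ taken mod $3$. Put $z=(x_1,\dots,x_{k+1},q)\in Y$, $\mathcal B=\{t=0,f\}$, and define:

- $\theta$: $j\mapsto j+1$ at points with $r=0$, $q=h$, state component $f$;
- $\lambda=\zeta_t\mu_f\zeta_r\mu_b\,\theta=\lambda_0\theta$, with $\mu_f,\mu_b$ formed from $\mathbf M$;
- $\alpha$: $j\mapsto j+1$ on $\mathcal B$; and $\alpha_a$: $j\mapsto j+1$ on $\mathcal B\cap\{z=\eta_a\}$;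
- $\gamma$: on $\mathcal B\cap\{j=1\}$, apply $\gamma_{k+2}$ to $(x_1,\dots,x_{k+1},r;e)$; trivial elsewhere;
- $\beta=\gamma\,\alpha_a\,\alpha$ and $c^0_{a,h}=\lambda\beta$.

**Lemma 18.** $c^0_{a,h}\in\mathcal C(m,\Sigma)$, and an expression as a product of $\varepsilon$'s can be computed from $a$.

*Proof.* We go through the factors.

The maps $\zeta_r,\zeta_t$ are of the form $\varepsilon_{i,\emptyset,\kappa}$. With suitable $\kappa$ that change only $j$, $\theta=\varepsilon_{t,\{r\},\kappa}$ and $\alpha=\varepsilon_{r,\{t\},\kappa}$. For $\gamma$ use Lemma 12 with $I_0=\{t\}$ and the condition $j=1$, state component $f$.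

The map $\mu_f$ is the product of "$\mathbf T$ on $f$-states" and "$\mathbf J$ on $f$-states", and $\mu_b$ is built from the inverses on $b$-states. Each factor of $\mathbf T$, restricted to $f$- or $b$-states, is some $\varepsilon_{i,\emptyset,\kappa}$. For $\mathbf J$ we must express "apply $J_\tau$ if the zero set is exactly $\tau$" by conditions of the form "the coordinates in $I$ are zero". Choose a linear order of the subsets of $[k+1]$ extending inclusion, and define $\pi_\tau\in\mathrm{Sym}(\hat{\mathsf Q})$ recursively so that $J_\tau$ is the product of the $\pi_I$, $I\subseteq\tau$, with $\pi_I$ for later $I$ applied later. This is possible since $\tau$ is the last of its subsets: $\pi_\tau$ is $J_\tau$ times the inverse of the product over the proper subsets. (If there were one coordinate only, $\pi_\emptyset=J_\emptyset$ and $\pi_{\{1\}}=J_{\{1\}}J_\emptyset^{-1}$.) At a point with zero set $\tau$ the coordinates in $I$ are all zero iff $I\subseteq\tau$. So $\mathbf J$ on $f$-states (or $b$-states) is the ordered product of the permutations "apply $\pi_I$ to $q$ if $x_i=0$ for all $i\in I$ and the state component is $f$ (or $b$)". These are $\varepsilon_{r,I,\kappa}$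 with $\kappa$ changing only the state; the coordinate $r$ is not in $I\subset[k+1]$ and is not changed.

Finally $\alpha_0=\varepsilon_{r,\{1,\dots,k+1,t\},\kappa}$, where $\kappa$ is a state permutation: it changes $j$ to $j+1$ if $q=q_0$ and the state component is $f$. And $\alpha_a=g_a\alpha_0g_a^{-1}$, where $g_a=\varepsilon_{1,\emptyset,\kappa_a}$ and $\kappa_a$ interchanges the levels $0$ and $a$ of $x_1$, for all states. $\square$

**Proposition 19.** $c^0_{a,h}$ has exactly $|\hat{\mathsf Q}|$ infinite orbits and exactly $2|\Sigma_e|\,\nu_h(a)$ finite orbits on $\Omega_0$. For each $q\in\hat{\mathsf Q}$ exactly one infinite orbit contains points of $\mathcal B$ with first state component $q$, and every infinite orbit arises in this way from exactly one $q$. For a fixed $e_0\in\Sigma_e$, this orbit contains the point $\rho_q$ with $x=(0,\dots,0,1)$, $r=t=0$, state $(q,e_0,1,f)$.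

*Proof.* **Step 1: the first return map of $\lambda$.** This is needed for Lemma 14. The map $\lambda_0$ neither changes nor uses $e,j$, and $\theta$ changes only $j$. By Lemma 15 all $\lambda$-orbits are finite (they go around a $\lambda_0$-cycle at most three times) and meet $\mathcal B$. Write points of $\mathcal B$ as $(\mathbf w,j)$, where the *block* $\mathbf w=(\eta,n,e)$ records $\eta=z$, $n=r$ and $e$. Between a point of $\mathcal B$ and the next return to $\mathcal B$ we go once around the $\lambda_0$-cycle, and the only point where $\theta$ can act is the $f$-point with $r=0$, which is $(n,0,\mathbf M^n\eta,f)$. So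
$$\lambda_{\mathcal B}(\mathbf w,j)=(\mathbf w,j+\chi(\mathbf w)),\qquad\chi(\mathbf w)=\begin{cases}1&\text{if }\mathbf M^n\eta\text{ has state }h\\0&\text{otherwise.}\end{cases}$$

**Step 2: the map $F=\lambda_{\mathcal B}\circ\beta|_{\mathcal B}$.** The permutation $\gamma_{k+2}$ of $(x,r;e)$ induces a permutation of the set of all blocks which fixes $q$; call it $\gamma$ as well. It has exactly one orbit for each $q\in\hat{\mathsf Q}$, and this is infinite. Let $\delta(\mathbf w)=1$ if $\eta=\eta_a$, and $0$ otherwise. With $j'=j+1+\delta(\mathbf w)$, the definition of $\beta$ gives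
$$F(\mathbf w,j)=\begin{cases}(\mathbf w,\,j'+\chi(\mathbf w))&j'\not\equiv1\\(\gamma\mathbf w,\,1+\chi(\gamma\mathbf w))&j'\equiv1\end{cases}\pmod 3.\tag{5}$$
So a block $\mathbf w$ is entered at $j=1+\chi(\mathbf w)$ and left from $j\equiv-\delta(\mathbf w)$; in between, $j$ advances by $1+\delta(\mathbf w)+\chi(\mathbf w)$.

**Step 3: what happens inside a block.** From (5):

- $\delta=0,\chi=0$: $1\to2\to3\to$ exit.
- $\delta=0,\chi=1$: $2\to1\to3\to$ exit.
- $\delta=1,\chi=0$: $1\to3\to2\to$ exit.
- $\delta=1,\chi=1$: $2\to$ exit, and $(\mathbf w,1)$, $(\mathbf w,3)$ are fixed by $F$.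

For the last line: $j=1$ gives $j'=3$ and $j'+\chi=4\equiv1$; $j=3$ gives $j'=5\equiv2$ and $j'+\chi\equiv3$.

**Step 4: count.** In every block the point of entry leads to the exit, and the exit of $\mathbf w$ leads to the entry of $\gamma\mathbf w$. Thus each $\gamma$-orbit of blocks gives one infinite $F$-orbit; there are $|\hat{\mathsf Q}|$ of them, one for each $q$. All other $F$-orbits are fixed points, two for each block $\mathbf w=(\eta_a,n,e)$ such that $\mathbf M^n\eta_a$ has state $h$; there are $|\Sigma_e|\nu_h(a)$ such blocks. By Lemma 14 the $c^0_{a,h}$-orbits correspond to the $F$-orbits, with finiteness preserved.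

Finally, $\rho_q$ lies in $\mathcal B$, in a block whose configuration has $x_{k+1}=1$, while $\eta_a$ has $x_{k+1}=0$. So $\delta=0$ in this block, all three of its points lie in the infinite orbit, and this is the one belonging to $q$. $\square$

## 12. Proof of Theorem A

Let $m=k+3$ and $\Sigma$ be as in Section 11, let $P,D,\Omega$ be as in Section 6 for these, and let $G=G(P,D)$ and $S$ be as in Section 4. None of this depends on $a$. By Lemma 5 the presentation of $G$ is $C'(1/6)$ and $G$ is torsion‑free hyperbolic.

**Step 1: the endomorphisms.** By Lemmas 18 and 11, compute words $c_a$ and $c'_a$ over the generators $X$ of $P$ acting on $\Omega=\Omega_0\times\{1,2,3\}^m$ as $c^0_{a,q_f}\times\mathrm{id}$ and $c^0_{a,\tilde q_f}\times\mathrm{id}$. Read the same words as elements of $S$. They are nontrivial, since they have infinite orbits on $\Omega$. Let $\varphi_a$ and $\varphi'_a$ be given by $x\mapsto c_a^{-1}(x\pi)c_a$ and $x\mapsto c_a'^{-1}(x\pi)c_a'$. With $c=c_a$ or $c=c_a'$, on generators this is $x\mapsto c^{-1}xc$ for $x\in X\cup\{a_1,a_2\}$ and $y,b_1,b_2\mapsto1$, so the families are computable. Part 1 of Theorem A is Proposition 7(1).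

**Step 2: undecidability of finite generation (Part 2).** By Proposition 7(2), $\mathrm{EvFix}(\varphi'_a)$ is finitely generated iff $c'_a$ has finitely many orbits on $\Omega$. Each orbit of $c^0_{a,\tilde q_f}$ on $\Omega_0$ gives $3^m$ orbits of $c_a'$ on $\Omega$. By Proposition 19 and (4), the number is finite iff $\nu_{\tilde q_f}(a)<\infty$ iff $a\notin\mathcal A$. As $\mathcal A$ is r.e. and not recursive, its complement is not r.e.; since $a\mapsto\varphi_a'$ is computable, the set of $\varphi$ with $\mathrm{EvFix}(\varphi)$ finitely generated is not r.e., and because of Part 1 the same is true for $\mathrm{EvPer}$.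

**Step 3: the uniform bound (Part 3).** By Proposition 19 and (4), $c_a$ has at most $3^m(|\hat{\mathsf Q}|+2|\Sigma_e|)$ orbits on $\Omega$. By Proposition 7(2), $E_a:=\mathrm{EvFix}(\varphi_a)$ is generated by at most $3+3^m(|\hat{\mathsf Q}|+2|\Sigma_e|)$ elements, for every $a$.

**Step 4: generators cannot be computed (Part 3).** Here we turn a generating set into a decision about $\mathcal A$. Suppose an algorithm outputs, given $a$, a finite set of words generating $E_a$. By Proposition 7(3) compute words $g_1,\dots,g_l$ such that every point of $\Omega$ lies in some $Z_{c_a}g_i\omega_*$. Compute the points $g_i\omega_*\in\Omega$; this is possible because the generators in $X$ act by explicit permutations and $a_1,a_2$ act trivially. Run in parallel: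

- (i) the counter machine on input $a$, until $q_f$ is reached;
- (ii) for every $i$, a search for $n_i\in\mathbb Z$ and a point $\rho\in\{(\rho_q,\mathbf l):q\in\hat{\mathsf Q},\ \mathbf l\in\{1,2,3\}^m\}$ with $c_a^{n_i}\rho=g_i\omega_*$, until found for all $i$.

Suppose $a\in\mathcal A$. Then (i) terminates. Moreover $c_a$ has a finite orbit on $\Omega$, since $\nu_{q_f}(a)=1$. A point of this orbit lies in some $Z_{c_a}g_i\omega_*$. Since $Z_{c_a}$ centralizes $c_a$, it permutes the $\langle c_a\rangle$-orbits preserving cardinality, so $g_i\omega_*$ has a finite $c_a$-orbit. All $(\rho_q,\mathbf l)$ have infinite $c_a$-orbits, so (ii) does not terminate.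

Suppose $a\notin\mathcal A$. Then (i) does not terminate. By Proposition 19 all $c_a$-orbits on $\Omega$ are infinite and each contains some $(\rho_q,\mathbf l)$, so (ii) terminates.

So exactly one of the two processes terminates, and it tells us whether $a\in\mathcal A$. This contradicts the choice of $\mathcal A$.

**Step 5: no computable length bound (Part 3).** Suppose $L(a)$ were computable with $E_a$ generated by elements of length $\le L(a)$. Then the finite set of all words of length $\le L(a)$ representing elements of $E_a$ generates $E_a$. This set is computable: $u\in E_a$ iff $u\pi$ commutes with $c_a$, where $u\pi$ is obtained by deleting $y^{\pm1},b_1^{\pm1},b_2^{\pm1}$, and $G$ has solvable word problem. This contradicts Step 4. $\blacksquare$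

An algorithm of the second kind in Section 2 would in particular halt on all inputs $(G,\varphi_a)$, where $\mathrm{EvFix}(\varphi_a)=\mathrm{EvPer}(\varphi_a)$ is always finitely generated, and would output generators there; Step 4 excludes it. Step 2 excludes an algorithm of the first kind.

## 13. Proof of Theorem B: kernels onto $\mathbb Z$ and the triviality problem

We return to the example $a\mapsto1$, $z\mapsto z^2$ on $F(a,z)$, and replace $\langle a\rangle$ by an arbitrary finitely presented group $T$. We use the Adian–Rabin theorem: triviality of finitely presented groups is undecidable.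

**Step 1: a hyperbolic cover of $T*\langle z\rangle$.** Let $T=\langle X\mid R\rangle$ be a finite presentation, with the relators freely reduced and empty ones deleted. Let $G$ be given by the type 1 construction of Section 4 for the presentation $\langle X,z\mid R\rangle$ of $T*\langle z\rangle$. By Lemma 5, $G$ is torsion‑free hyperbolic. As in Lemma 6(2), $A=\langle a_1,a_2\rangle$ is normal in $G$, and $G/A=T*\langle z\rangle$.

**Step 2: an endomorphism with $\mathrm{EvFix}$ a kernel.** Let $\chi:G\to\mathbb Z$ send $z\mapsto1$ and all other generators to $0$; it is well defined because all relators have exponent sum $0$ in $z$. Let $g\varphi=z^{2\chi(g)}$, an endomorphism of $G$. As $\chi(z)=1$, $z$ has infinite order, and $\chi(g\varphi)=2\chi(g)$ gives $g\varphi^k=z^{2^k\chi(g)}$ for $k\ge1$. If $g\in\mathrm{EvPer}(\varphi)$, then $g\varphi^{k+n}=g\varphi^k$ for some $n,k\ge1$, so $2^{k+n}\chi(g)=2^k\chi(g)$ and $\chi(g)=0$. Conversely $\chi(g)=0$ implies $g\varphi=1\in\mathrm{Fix}(\varphi)$. Hence $\mathrm{EvFix}(\varphi)=\mathrm{EvPer}(\varphi)=\ker\chi$.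

**Step 3: finite generation of $\ker\chi$ means $T=1$.** Since $A\le\ker\chi$ is finitely generated and normal, $\ker\chi$ is finitely generated iff $\ker\chi/A$ is. The latter is the kernel of $T*\langle z\rangle\to\mathbb Z$, $T\mapsto0$, $z\mapsto1$. To identify it, let $T_n$ $(n\in\mathbb Z)$ be copies of $T$, and let $z$ act on the free product of all $T_n$ by the shift $T_n\to T_{n+1}$. The maps $t\mapsto t_0$, $z\mapsto z$ and $t_n\mapsto z^ntz^{-n}$, $z\mapsto z$ are mutually inverse isomorphisms between $T*\langle z\rangle$ and the semidirect product of the free product with $\langle z\rangle$. So the kernel is the free product of the groups $z^nTz^{-n}$, $n\in\mathbb Z$. A finite subset of it lies in the subproduct of finitely many factors, which is proper if $T\ne1$. So the kernel is finitely generated iff $T=1$.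

**Step 4: conclusion.** The input $(G,\varphi)$ is computed from the presentation of $T$, and $\mathrm{EvFix}(\varphi)=\mathrm{EvPer}(\varphi)$ is finitely generated iff $T=1$. The set of finite presentations of the trivial group is r.e.: enumerate the consequences of the relators until all generators have appeared. By Adian–Rabin it is not recursive, so it is not co‑r.e. Hence the set of torsion‑free hyperbolic inputs with $\mathrm{EvFix}(\varphi)$ (resp. $\mathrm{EvPer}(\varphi)$) finitely generated is not co‑r.e. $\blacksquare$
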